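\title{Invariant means as limits of F{\o}lner nets on $\sigma$-compact groups}

\begin{abstract}
Let $G$ be an amenable $\sigma$-compact locally compact group. We determine when every left-invariant mean on $L_\infty(G)$ is a weak* limit of normalized indicator functions of F{\o}lner sets. This is always the case when $G$ is unimodular, in particular when $G$ is compact. When $G$ is not unimodular, it is the case if and only if $G$ has a left-invariant mean that is not topologically left-invariant. Both alternatives occur among groups that are not amenable as discrete groups: equality holds for $(ax+b)\times SO(3)$ and fails for a group of affine maps of $\mathbb Q_p^n$, $n\ge3$. The proof rests on a dichotomy: either almost invariance under finitely many translations forces almost invariance on average over compact sets, or there are F{\o}lner sets almost disjoint from most of their translates, and then a random union of pieces of such sets imitates any almost invariant density.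
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $G$ be a locally compact group with left Haar measure $|\cdot|$, written $dx$ in integrals. A \emph{mean} is a functional $\mu\in L_\infty(G)^*$ with $\mu\ge0$ and $\|\mu\|=1$. The set $\mathcal M(G)$ of means is convex and compact in the weak* topology. It contains the set $\mathcal M_1(G)=\{f\in L_1(G): f\ge0,\ \|f\|_1=1\}$ of probability densities, where $f(\phi)=\int f\phi\,dx$. We write $\mu(E)=\mu(\chi_E)$ for measurable $E$. Left translation is $l_x\phi(y)=\phi(x^{-1}y)$, the set of left-invariant means is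
\[
\mathrm{LIM}(G)=\{\mu\in\mathcal M(G):\ \mu(l_x\phi)=\mu(\phi)\ \text{for all }x\in G,\ \phi\in L_\infty(G)\},
\]
and $G$ is \emph{amenable} if $\mathrm{LIM}(G)\neq\emptyset$.

For a finite set $K\subset G$ and $\epsilon>0$, a density $f\in\mathcal M_1(G)$ is \emph{$(K,\epsilon)$-invariant} if $\|f-l_kf\|_1<\epsilon$ for all $k\in K$. A net in $\mathcal M_1(G)$ \emph{converges strongly to invariance} if for every finite $K$ and every $\epsilon>0$ it is eventually $(K,\epsilon)$-invariant. Let $\mathcal B$ be the family of measurable sets $A\subset G$ with $0<|A|<\infty$, let $\mathcal C^+\subset\mathcal B$ be the family of compact sets of positive measure, and put $\mu_A=\chi_A/|A|$ for $A\in\mathcal B$. We call $A$ $(K,\epsilon)$-invariant if $\mu_A$ is, that is, if $|A\triangle kA|<\epsilon|A|$ for all $k\in K$. A net $(A_\alpha)$ in $\mathcal C^+$ or in $\mathcal B$ is a \emph{F{\o}lner net} if $(\mu_{A_\alpha})$ converges strongly to invariance. F{\o}lner nets in $\mathcal C^+$ exist whenever $G$ is amenable.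

Let $G$ be amenable, and let $\mathrm{LIM}_0(G)$ be the set of weak* limit points of the nets $(\mu_{A_\alpha})$, where $(A_\alpha)$ is a F{\o}lner net in $\mathcal C^+$. Since $|\mu_A(l_x\phi)-\mu_A(\phi)|\le\|\phi\|_\infty|A\triangle xA|/|A|$, we have $\mathrm{LIM}_0(G)\subseteq\mathrm{LIM}(G)$. The question, posed in \cite{Hop}, is whether
\[
\mathrm{LIM}_0(G)=\mathrm{LIM}(G).
\]
The answer is known to be affirmative for the semigroup $(\mathbb N,+)$ (Hindman and Strauss), for discrete $G$, for $G$ that is not $\sigma$-compact, and for non-discrete $G$ that is amenable as a discrete group. The cases that remain are the amenable groups that are compact or $\sigma$-compact and are not amenable as discrete groups. We treat all amenable $\sigma$-compact groups, compact ones included; amenability of the underlying discrete group plays no role in the general arguments.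

\subsection*{What has to be done}
With densities in place of sets there is no obstacle: every invariant mean is the limit of a net in $\mathcal M_1(G)$ that converges strongly to invariance (Lemma~\ref{lem:DN}). A density $f$ is an average of normalized indicator functions,
\[
f=\int_0^\infty|A_t|\,\mu_{A_t}\,dt,\qquad A_t=\{f>t\},
\]
and if $f$ is almost invariant then so are most of its level sets $A_t$ (see the proof of Lemma~\ref{lem:rigidTLIM}). The problem is to replace such an average by a single set. Take the simplest average, $\frac12(\mu_A+\mu_{A'})$ with $A$ and $A'$ disjoint and almost invariant. If $|A|=|A'|$, it equals $\mu_{A\cup A'}$. If $|A'|$ is much larger than $|A|$, then $\mu_{A\cup A'}$ is close to $\mu_{A'}$, and the sizes have to be matched first. There are two ways to try.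

One can \emph{translate on the right}. The set $Ay$ is exactly as invariant under left translations as $A$, and $|Ay|=\Delta(y)|A|$, where $\Delta$ is the modular function. In a non-compact unimodular group this produces as many disjoint almost invariant sets of equal measure as one likes. But $\mu_{Ay}$ averages over a different part of the group than $\mu_A$, so this is useful only for means that are compatible with such averaging.

Or one can \emph{thin out} the larger set, replacing $A'$ by a subset of prescribed relative measure that is still almost invariant and is evenly spread in $A'$.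

One might guess that compact groups are the bad case, since they leave no room for disjoint translates. They are not. Equality fails only when thinning is impossible and, at the same time, the modular function prevents matching sizes by translation. The following two notions make this precise. For $h\in L_1(G)$ and $\phi\in L_\infty(G)$ let $(h*\phi)(y)=\int h(x)\phi(x^{-1}y)\,dx$. The set of \emph{topologically left-invariant means} is
\[
\mathrm{TLIM}(G)=\{\mu\in\mathcal M(G):\ \mu(h*\phi)=\mu(\phi)\ \text{for all }h\in\mathcal M_1(G),\ \phi\in L_\infty(G)\}.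
\]
It is contained in $\mathrm{LIM}(G)$; see Section~\ref{sec:prelim}.

\begin{definition}\label{def:rigid}
The group $G$ is \emph{rigid} if for every compact $V\subset G$ and every $\eta>0$ there are a finite $K\subset G$ and $\epsilon>0$ such that every $(K,\epsilon)$-invariant set $A\in\mathcal B$ satisfies $\int_V|A\triangle xA|\,dx<\eta|A|$.
\end{definition}

Along a F{\o}lner net, $|A_\alpha\triangle xA_\alpha|/|A_\alpha|\to0$ for each single $x$. For nets this does not imply convergence of the integral over $V$; rigidity says that finitely many translations do control that integral.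

\begin{theorem}\label{thm:main}
Let $G$ be amenable and $\sigma$-compact (possibly compact).
\begin{enumerate}
\item[(1)] If $G$ is unimodular (in particular, if $G$ is compact), then $\mathrm{LIM}_0(G)=\mathrm{LIM}(G)$.
\item[(2)] If $G$ is not unimodular, the following are equivalent: \textup{(i)} $\mathrm{LIM}_0(G)=\mathrm{LIM}(G)$; \textup{(ii)} $\mathrm{LIM}_0(G)$ is convex; \textup{(iii)} $G$ is not rigid; \textup{(iv)} $\mathrm{LIM}(G)\neq\mathrm{TLIM}(G)$.
\item[(3)] If $\ker\Delta$ is not open (for example, if $G$ is connected and not unimodular), then $\mathrm{LIM}_0(G)=\mathrm{LIM}(G)$.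
\item[(4)] For a prime $p$ and $n\ge3$, let $G$ be the group of affine maps $x\mapsto p^jsx+v$ of $\mathbb Q_p^n$, where $j\in\mathbb Z$, $s\in SL_n(\mathbb Z_p)$, $v\in\mathbb Q_p^n$. Then $G$ is amenable, $\sigma$-compact and not amenable as a discrete group, and $\mathrm{LIM}_0(G)\neq\mathrm{LIM}(G)$.
\end{enumerate}
\end{theorem}

Among non-unimodular groups that are not amenable as discrete groups both outcomes occur: $(ax+b)\times SO(3)$ gives equality (Example~\ref{ex:axb}) and the group in part~(4) gives inequality. Parts (1) and (2), together with the known result for groups that are not $\sigma$-compact, give the complete picture.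

\begin{corollary}
For an amenable locally compact group $G$, the equality $\mathrm{LIM}_0(G)=\mathrm{LIM}(G)$ fails exactly when $G$ is $\sigma$-compact, is not unimodular, and satisfies $\mathrm{LIM}(G)=\mathrm{TLIM}(G)$.
\end{corollary}

Section~\ref{sec:circle} carries out the thinning by hand on the circle. Section~\ref{sec:rigid} shows that a non-rigid group has very sparse F{\o}lner sets and relates rigidity to $\mathrm{TLIM}(G)$. Section~\ref{sec:poisson} uses sparse sets to thin out at random, Section~\ref{sec:rigidgroups} treats rigid groups and proves parts (1) and (2), and Section~\ref{sec:examples} proves parts (3) and (4).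

\section{Preliminaries}\label{sec:prelim}

From here on $G$ is amenable and $\sigma$-compact. We write $\#K$ for the cardinality of a finite set, and finite sets $K\subset G$ are taken non-empty.

\subsection*{Haar measure and amenability}
The modular function $\Delta\colon G\to(0,\infty)$ is the continuous homomorphism with $|Az|=\Delta(z)|A|$, and $G$ is \emph{unimodular} if $\Delta\equiv1$; compact and discrete groups are unimodular. We use
\begin{equation}\label{eq:haar}
\int g(xz)\,dx=\Delta(z)^{-1}\int g(x)\,dx,\qquad \int g(x^{-1})\Delta(x^{-1})\,dx=\int g(x)\,dx .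
\end{equation}
The measure $\rho(A)=|A^{-1}|$ is a right Haar measure, and $\int g\,d\rho=\int g(z^{-1})\,dz$. We have $l_xl_y=l_{xy}$, each $l_x$ is an isometry of $L_p(G)$, the map $x\mapsto l_xg$ is norm continuous for $g\in L_p(G)$ with $p<\infty$, and $f(l_x\phi)=(l_{x^{-1}}f)(\phi)$ for $f\in L_1(G)$, $\phi\in L_\infty(G)$.

To see that $\mathrm{TLIM}(G)\subseteq\mathrm{LIM}(G)$, fix $h\in\mathcal M_1(G)$ and $x\in G$, and put $h'(w)=\Delta(x)^{-1}h(wx^{-1})$. By \eqref{eq:haar}, $h'\in\mathcal M_1(G)$ and $h*l_x\phi=h'*\phi$. So $\mu(l_x\phi)=\mu(h*l_x\phi)=\mu(h'*\phi)=\mu(\phi)$ for $\mu\in\mathrm{TLIM}(G)$.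

We use the standard facts that abelian groups and compact groups are amenable, that closed subgroups of amenable groups are amenable, that $G$ is amenable if a closed normal subgroup $N$ and $G/N$ are, and that a discrete group containing a free group of rank $2$ is not amenable.

\subsection*{Measurability}
We often integrate expressions such as $\chi_B(xy^{-1})$ over $G\times G$. If $G$ is second countable, one may take all sets Borel and skip this paragraph. In general we use Baire sets, the members of the $\sigma$-algebra generated by the compact $G_\delta$ sets. Since $G$ is $\sigma$-compact, the Baire $\sigma$-algebra of $G\times G$ is the product of the Baire $\sigma$-algebras, and the group operations are Baire measurable; so $\chi_B(xy^{-1})$ is product measurable for a Baire set $B$, and Tonelli's theorem applies. Every Haar measurable set or function agrees almost everywhere with a Baire measurable one, every Baire set of finite measure contains compact $G_\delta$ sets of almost full measure, and every compact set lies in a compact $G_\delta$. None of the quantities we consider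 changes when sets are modified by null sets. We therefore take members of $\mathcal B$, partitions and densities Baire measurable, and we take the compact sets that we choose to be $G_\delta$ sets.

\subsection*{The overlap function}
For $B\in\mathcal B$ let
\[
\psi_B(x)=\frac{|B\cap xB|}{|B|}\in[0,1],\qquad\text{so that}\qquad \|\mu_B-l_x\mu_B\|_1=\frac{|B\triangle xB|}{|B|}=2\bigl(1-\psi_B(x)\bigr).
\]
The function $\psi_B$ is continuous, because $x\mapsto l_x\mu_B$ is.

\begin{lemma}\label{lem:overlap}
\begin{enumerate}
\item[(a)] If $B$ and $C$ have finite measure, then $\int|C\cap By|\,d\rho(y)=|C|\,|B|$.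
\item[(b)] For measurable $C$ and $x\in G$, $\rho(C^{-1}x)=|C|$. For $B\in\mathcal B$ and $x,x'\in G$, $\rho(B^{-1}x\cap B^{-1}x')=|B|\,\psi_B(xx'^{-1})$.
\item[(c)] $\psi_{Bz}=\psi_B$ for $z\in G$. In particular $Bz$ is $(K,\epsilon)$-invariant if $B$ is.
\item[(d)] If $B'\subset B$ are in $\mathcal B$, then $\|\psi_B-\psi_{B'}\|_\infty\le\|\mu_B-\mu_{B'}\|_1=2|B\setminus B'|/|B|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For fixed $x$, $\int\chi_B(xy^{-1})\,d\rho(y)=\int\chi_B(xz)\,dz=|B|$; integrate over $x\in C$. (b) $\rho(C^{-1}x)=|x^{-1}C|=|C|$, and $\rho(B^{-1}x\cap B^{-1}x')=|x^{-1}B\cap x'^{-1}B|=|B\cap xx'^{-1}B|$. (c) Both $|Bz\cap xBz|=|(B\cap xB)z|$ and $|Bz|$ acquire the factor $\Delta(z)$. (d) The norm is $|B\setminus B'|/|B|+|B'|\,(1/|B'|-1/|B|)=2|B\setminus B'|/|B|$, and $2|\psi_B(x)-\psi_{B'}(x)|=\bigl|\|\mu_B-l_x\mu_B\|_1-\|\mu_{B'}-l_x\mu_{B'}\|_1\bigr|\le2\|\mu_B-\mu_{B'}\|_1$.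
\end{proof}

By (d), finitely many strict inequalities on $\psi_B$ and on values $\mu_B(E)$ survive when $B$ is replaced by a compact subset of almost full measure.

\subsection*{Two approximation lemmas}
The first lemma turns membership in $\mathrm{LIM}_0(G)$ into a finite statement about one set, which need not be compact.

\begin{lemma}\label{lem:criterion}
A mean $\mu$ lies in $\mathrm{LIM}_0(G)$ if and only if for every finite $K\subset G$, every $\epsilon>0$ and every finite measurable partition $E_1,\dots,E_n$ of $G$ there is a $(K,\epsilon)$-invariant $A\in\mathcal B$ with $|\mu_A(E_j)-\mu(E_j)|<\epsilon$ for all $j$.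
\end{lemma}

\begin{proof}
A limit point of a F{\o}lner net is the limit of a subnet, which is again a F{\o}lner net, and any set far along it has the required properties. Conversely, for each triple $(K,\epsilon,P)$ with $P$ a finite partition choose a $(K,\epsilon)$-invariant $A\in\mathcal B$ with $|\mu_A(E)-\mu(E)|<\epsilon/\#P$ for $E\in P$. By Lemma~\ref{lem:overlap}(d) we may take $A$ compact. Then $|\mu_A(E)-\mu(E)|<\epsilon$ for every union $E$ of members of $P$. Order the triples by inclusion of $K$, decrease of $\epsilon$ and refinement of $P$. This gives a F{\o}lner net in $\mathcal C^+$ along which $\mu_A(E)\to\mu(E)$ for every measurable $E$. Simple functions are norm dense in $L_\infty(G)$ and means have norm one, so $\mu_A\to\mu$.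
\end{proof}

\begin{lemma}[Day--Namioka]\label{lem:DN}
Let $\mu\in\mathrm{LIM}(G)$, let $K\subset G$ and $\Phi\subset L_\infty(G)$ be finite, and let $\delta>0$. There is a $(K,\delta)$-invariant $f\in\mathcal M_1(G)$ with $|f(\phi)-\mu(\phi)|<\delta$ for $\phi\in\Phi$. Hence $\mu$ is the weak* limit of a net in $\mathcal M_1(G)$ converging strongly to invariance.
\end{lemma}

\begin{proof}
The set $C=\{f\in\mathcal M_1(G):|f(\phi)-\mu(\phi)|<\delta\text{ for }\phi\in\Phi\}$ is convex, and it contains a net $f_\alpha\to\mu$ because $\mathcal M_1(G)$ is weak* dense in $\mathcal M(G)$. For $\phi\in L_\infty(G)$ we have $(f_\alpha-l_kf_\alpha)(\phi)=f_\alpha(\phi)-f_\alpha(l_{k^{-1}}\phi)\to0$. So $0$ lies in the weak closure of the convex set $\{(f-l_kf)_{k\in K}:f\in C\}\subset L_1(G)^K$, and the weak and norm closures of a convex set coincide. For the last statement, index by the triples $(K,\Phi,\delta)$.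
\end{proof}

\section{The circle}\label{sec:circle}

Let $G=\mathbb T=\mathbb R/\mathbb Z$, written additively, with $|\mathbb T|=1$. This group is abelian, so the equality $\mathrm{LIM}_0=\mathrm{LIM}$ is one of the known cases; we prove it directly because the proof is the model for Section~\ref{sec:poisson}. The idea is to turn a density $f$ into a set by comparing $f$ with a rapidly oscillating \emph{height function}. For an integer $M\ge1$ let $H_M(x)\in[0,1)$ be the fractional part of $Mx$, and let $\|t\|$ be the distance from $t\in\mathbb T$ to $0$. We need two facts.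
\begin{enumerate}
\item[(a)] For measurable $P\subset\mathbb T$ and an interval $I\subset[0,1)$, $|\{x\in P:H_M(x)\in I\}|\to|P|\,|I|$ as $M\to\infty$. Indeed, if $P$ is an arc, it consists of full periods of length $1/M$ and at most two partial ones, so the error is at most $2/M$; a general $P$ differs from a finite union of arcs by a set of small measure.
\item[(b)] For finite $K\subset\mathbb T$ there are integers $M\to\infty$ with $\|Mk\|\to0$ for all $k\in K$. Indeed, the sequence $(Mk)_{k\in K}$ in the compact group $\mathbb T^K$ has a convergent subsequence with gaps tending to infinity; take differences of consecutive terms.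
\end{enumerate}

Let $\mu\in\mathrm{LIM}(\mathbb T)$ and let $K,\epsilon,E_1,\dots,E_n$ be as in Lemma~\ref{lem:criterion}. By Lemma~\ref{lem:DN} and the density of simple functions, there is a simple $(K,\epsilon)$-invariant $f\in\mathcal M_1(\mathbb T)$ with $|f(E_j)-\mu(E_j)|<\epsilon$. Put $\kappa=1/\max f$ and
\[
A_M=\{x: H_M(x)<\kappa f(x)\}.
\]
Splitting $E_j$ into sets on which $f$ is constant, we get $|A_M\cap E_j|\to\kappa f(E_j)$ from (a). Hence $|A_M|\to\kappa$ and $\mu_{A_M}(E_j)\to f(E_j)$.

For invariance fix $k\in K$. We have $x\in k+A_M$ if and only if $H_M(x-k)<\kappa f(x-k)$. Compare both $A_M$ and $k+A_M$ with $A'_M=\{x:H_M(x)<\kappa f(x-k)\}$. A point lies in $A_M\triangle A'_M$ when $H_M(x)$ falls between $\kappa f(x)$ and $\kappa f(x-k)$, so $|A_M\triangle A_M'|\to\kappa\|f-l_kf\|_1$ by (a), applied to the sets on which $f$ and $l_kf$ are both constant. A point of $A'_M\triangle(k+A_M)$ has $Mx\in[0,s)\triangle([0,s)+Mk)$ for one of the finitely many values $s$ of $\kappa f$. Since $x\mapsto Mx$ preserves Haar measure, each $s$ contributes at most $2\|Mk\|$. Along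 the sequence in (b),
\[
\limsup\frac{|A_M\triangle(k+A_M)|}{|A_M|}\le\|f-l_kf\|_1<\epsilon .
\]
Lemma~\ref{lem:criterion} gives $\mu\in\mathrm{LIM}_0(\mathbb T)$.

The proof used three properties of the height function: its distribution is known, it is asymptotically independent of the given sets $E_j$ and of $f$, and it is almost invariant under $K$. A general group has no multiplication by $M$. We shall build a random height function with the same three properties, from almost invariant sets that play the role of the low level sets $\{H_M<a\}$ with $a$ small. The next section shows that such sets exist whenever $G$ is not rigid.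

\section{Rigidity}\label{sec:rigid}

In terms of the overlap function, $G$ is rigid if $\int_V2(1-\psi_A)\,dx<\eta$ for all sufficiently invariant $A$: a sufficiently invariant set overlaps most of its translates by $V$ almost completely. The condition becomes stronger as $V$ grows.

\begin{example}\label{ex:discrete}
A discrete group is rigid: with counting measure, $V$ is finite, and $K=V$, $\epsilon=\eta/\#V$ will do.
\end{example}

\begin{example}\label{ex:compact}
Let $G$ be compact with $|G|=1$. Then $\int_G|B\cap xB|\,dx=\int_B|bB^{-1}|\,db=|B|^2$, so $\int_G\psi_B\,dx=|B|$. It suffices to test rigidity with $V=G$, and $G$ is rigid if and only if for every $\eta>0$ all sufficiently invariant sets have measure greater than $1-\eta/2$. The circle is not rigid: for $0<a<1$ the sets $\{H_M<a\}$ have measure $a$ and are $(K,\epsilon)$-invariant as soon as $2\|Mk\|<\epsilon a$ for $k\in K$.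
\end{example}

\subsection*{A zero--one law}
Failure of rigidity only says that, for some F{\o}lner net, the overlap stays below $1$ on average over one compact set. We need the overlap to be near $0$ on average over every compact set. The first step removes the dependence on the compact set.

\begin{lemma}\label{lem:constant}
If $(B_\alpha)$ is a F{\o}lner net in $\mathcal B$ and $\psi_{B_\alpha}\to\psi$ weak* in $L_\infty(G)$, then $\psi$ is almost everywhere equal to a constant $c\in[0,1]$.
\end{lemma}

\begin{proof}
For all $k,x\in G$,
\[
|\psi_B(kx)-\psi_B(x)|=\frac{\bigl||k^{-1}B\cap xB|-|B\cap xB|\bigr|}{|B|}\le\frac{|B\triangle kB|}{|B|}.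
\]
So $\|l_{k^{-1}}\psi_{B_\alpha}-\psi_{B_\alpha}\|_\infty\to0$, and $l_{k^{-1}}\psi=\psi$ in $L_\infty(G)$ for every $k$. Then $\psi\,dx$ is a left-invariant Radon measure, hence a multiple of Haar measure.
\end{proof}

By the Banach--Alaoglu theorem every F{\o}lner net has a subnet along which $\psi_{B_\alpha}$ converges weak*. For compact $G$ with $|G|=1$, Example~\ref{ex:compact} identifies the constant as $c=\lim|B_\alpha|$. In that case the way to lower $c$ is visible: intersect $B$ with a random \emph{right} translate $Dy$ of another almost invariant set. Right translation keeps left invariance, and $B\cap Dy$ has measure $|B|\,|D|$ on average. The same device multiplies the constants in general.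

\begin{proposition}\label{prop:zeroone}
If $G$ is not rigid, then:
\begin{enumerate}
\item[(S)] for every finite $K$, $\epsilon>0$, compact $V$ and $\eta>0$ there is a $(K,\epsilon)$-invariant $B\in\mathcal C^+$ with $\int_V\psi_B\,dx<\eta$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\Lambda$ be the set of $c\in[0,1]$ such that $\psi_{B_\alpha}\to c$ weak* for some F{\o}lner net $(B_\alpha)$ in $\mathcal B$.

\emph{Step 1: $\Lambda$ contains some $c<1$.} Since $G$ is not rigid, there are a compact $V_0$, $\eta_0>0$ and, for each $(K,\epsilon)$, a $(K,\epsilon)$-invariant set $A$ with $\int_{V_0}2(1-\psi_A)\,dx\ge\eta_0$. These sets form a F{\o}lner net. A subnet gives $c\in\Lambda$ with $2(1-c)|V_0|\ge\eta_0$.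

\emph{Step 2: if $a,b\in\Lambda$, then some $c'\in\Lambda$ has $c'\le ab$.} Fix a compact $W$ with $|W|>0$. Let $K,\epsilon,\eta$ be given and let $\delta>0$ be small. From the net belonging to $a$ choose a $(K,\delta)$-invariant $B$ with $\int_W\psi_B\le a|W|+\eta/4$. Now $\chi_W\psi_B$ is a fixed function in $L_1(G)$, so from the net belonging to $b$ we can choose a $(K,\delta)$-invariant $D$ with
\[
\int_W\psi_B\psi_D\,dx\le b\int_W\psi_B\,dx+\frac\eta4\le ab|W|+\frac\eta2 .
\]
Put $C_y=B\cap Dy$. Comparing $C_y$ and $kC_y=kB\cap kDy$ with $kB\cap Dy$, and regrouping the intersection $C_y\cap xC_y$, we find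
\[
C_y\triangle kC_y\subset\bigl[(B\triangle kB)\cap Dy\bigr]\cup\bigl[kB\cap(D\triangle kD)y\bigr],\qquad C_y\cap xC_y=(B\cap xB)\cap(D\cap xD)y .
\]
Lemma~\ref{lem:overlap}(a) now gives $\int|C_y|\,d\rho(y)=|B||D|$ and, for $k\in K$ and $x\in G$,
\[
\int|C_y\triangle kC_y|\,d\rho(y)\le2\delta|B||D|,\qquad \int|C_y\cap xC_y|\,d\rho(y)=|B||D|\,\psi_B(x)\psi_D(x).
\]
The quantities we want to control are ratios with denominator $|C_y|$, so we choose $y$ according to the probability measure $dP(y)=|C_y|\,d\rho(y)/(|B||D|)$, which lives on the set where $|C_y|>0$. Its expectations satisfy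
\[
E_P\Bigl[\sum_{k\in K}\frac{|C_y\triangle kC_y|}{|C_y|}\Bigr]\le2\delta\,\#K,\qquad E_P\Bigl[\int_W\psi_{C_y}\,dx\Bigr]=\int_W\psi_B\psi_D\,dx\le ab|W|+\frac\eta2 .
\]
Let $\tau=2\delta\,\#K/\epsilon<1$. By Markov's inequality the set $Y_0$ of $y$ for which $C_y$ is $(K,\epsilon)$-invariant has $P(Y_0)\ge1-\tau$. The average of $\int_W\psi_{C_y}$ over $Y_0$ is at most $(ab|W|+\eta/2)/(1-\tau)$, so some $y\in Y_0$ satisfies this bound, which is at most $ab|W|+\eta$ for small $\delta$. The sets so obtained, indexed by $(K,\epsilon,\eta)$, form a F{\o}lner net. By Lemma~\ref{lem:constant}, along a subnet $\psi\to c'\in\Lambda$, and $c'|W|\le ab|W|$.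

\emph{Step 3.} By induction, $\Lambda$ contains an element at most $c^r$ for every $r\ge1$, so $\inf\Lambda=0$. Given $K,\epsilon,V,\eta$, take $c'\in\Lambda$ with $c'|V|<\eta$. A set far along the corresponding net is $(K,\epsilon)$-invariant and has $\int_V\psi<\eta$. By Lemma~\ref{lem:overlap}(d), so does a compact subset of almost full measure.
\end{proof}

Thus either the overlap functions of all F{\o}lner nets tend to $1$, or those of some nets come arbitrarily close to $0$. We call the sets in (S) \emph{sparse}.

\subsection*{Rigidity and topologically invariant means}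
Topological invariance is invariance under averages of translations, and rigidity controls exactly such averages. To use it we pass from sets to densities through level sets.

\begin{lemma}\label{lem:rigidTLIM}
Let $G$ be rigid. For every compact $V$ and $\eta>0$ there are a finite $K$ and $\delta>0$ such that every $(K,\delta)$-invariant $f\in\mathcal M_1(G)$ has $\int_V\|f-l_xf\|_1\,dx<\eta$. Consequently $\mathrm{LIM}(G)=\mathrm{TLIM}(G)$.
\end{lemma}

\begin{proof}
Let $(K,\epsilon)$ correspond to $(V,\eta/2)$ in Definition~\ref{def:rigid}. For $A_t=\{f>t\}$ we have $\{l_xf>t\}=xA_t$, and Tonelli's theorem gives $\int_0^\infty|A_t|\,dt=1$ and $\|f-l_xf\|_1=\int_0^\infty|A_t\triangle xA_t|\,dt$. Let $f$ be $(K,\delta)$-invariant and let $J$ be the set of $t>0$ for which $|A_t|>0$ and $A_t$ is not $(K,\epsilon)$-invariant. For $t\in J$ we have $\epsilon|A_t|\le\sum_{k\in K}|A_t\triangle kA_t|$, so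
\[
\int_J|A_t|\,dt\le\frac1\epsilon\sum_{k\in K}\|f-l_kf\|_1\le\frac{\delta\,\#K}{\epsilon}.
\]
We bound $\int_V|A_t\triangle xA_t|\,dx$ by $\frac\eta2|A_t|$ for $t\notin J$ and by $2|V||A_t|$ for $t\in J$. This gives $\int_V\|f-l_xf\|_1\,dx\le\eta/2+2|V|\delta\,\#K/\epsilon<\eta$ for small $\delta$.

Let $\mu\in\mathrm{LIM}(G)$ and write $\mu=\lim f_\alpha$ as in Lemma~\ref{lem:DN}. For bounded $h\in\mathcal M_1(G)$ vanishing off a compact set $V$,
\[
|f_\alpha(h*\phi)-f_\alpha(\phi)|\le\int h(x)\,|f_\alpha(l_x\phi)-f_\alpha(\phi)|\,dx\le\|h\|_\infty\|\phi\|_\infty\int_V\|f_\alpha-l_xf_\alpha\|_1\,dx\to0,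
\]
so $\mu(h*\phi)=\mu(\phi)$. Such $h$ are dense in $\mathcal M_1(G)$, and $\|h*\phi\|_\infty\le\|h\|_1\|\phi\|_\infty$ for $h\in L_1(G)$. Hence $\mu\in\mathrm{TLIM}(G)$.
\end{proof}

For the converse we want one set $E$ that contains a whole F{\o}lner net of sparse sets and is itself sparse around each of them. A net is uncountable in general; $\sigma$-compactness reduces it to countably many sets, and non-compactness lets us move these far apart.

\begin{proposition}\label{prop:nonrigidTLIM}
If $G$ is non-compact and not rigid, then $\mathrm{LIM}(G)\neq\mathrm{TLIM}(G)$.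
\end{proposition}

\begin{proof}
Fix a compact $V$ with $e\in V$ and $|V|>0$, and let $\mathcal A$ be the family of $A\in\mathcal C^+$ with $\int_V\psi_A\,dx<|V|/2$. By (S), $\mathcal A$ contains a $(K,\epsilon)$-invariant set for every $(K,\epsilon)$. So for each $n\ge1$ the sets
\[
\{(x_1,\dots,x_n)\in G^n:\ |A\triangle x_iA|<\tfrac1n|A|\text{ for all }i\},\qquad A\in\mathcal A,
\]
cover $G^n$, and they are open because $\psi_A$ is continuous. The space $G^n$ is $\sigma$-compact, hence Lindel\"of, so countably many $A$ suffice. Let $A_1,A_2,\dots$ list the sets obtained for all $n$. For every $(K,\epsilon)$ some $A_i$ is $(K,\epsilon)$-invariant: take $n\ge\max(\#K,1/\epsilon)$ and write $K$ as an $n$-tuple with repetitions.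

Choose inductively $y_i$ outside the compact set $(VA_i)^{-1}\bigcup_{j<i}VA_jy_j$. Then the sets $VA_iy_i$ are pairwise disjoint. Put $E=\bigcup_iA_iy_i$. Choosing a suitable $i$ for each $(K,\epsilon)$, we obtain a F{\o}lner net of sets $A_iy_i\subset E$ by Lemma~\ref{lem:overlap}(c). A limit point $\mu$ lies in $\mathrm{LIM}(G)$ and has $\mu(E)=1$. For $x\in V$ and $j\ne i$ the sets $xA_jy_j\subset VA_jy_j$ and $A_iy_i\subset VA_iy_i$ are disjoint, so $xE\cap A_iy_i=xA_iy_i\cap A_iy_i$. With $h=\chi_V/|V|$,
\[
\mu_{A_iy_i}(h*\chi_E)=\frac1{|V|}\int_V\frac{|A_iy_i\cap xE|}{|A_iy_i|}\,dx=\frac1{|V|}\int_V\psi_{A_i}(x)\,dx<\frac12 .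
\]
Hence $\mu(h*\chi_E)\le\frac12<1=\mu(\chi_E)$, and $\mu\notin\mathrm{TLIM}(G)$.
\end{proof}

\section{Non-rigid groups: a random height function}\label{sec:poisson}

\begin{theorem}\label{thm:A}
If $G$ is not rigid, then $\mathrm{LIM}_0(G)=\mathrm{LIM}(G)$.
\end{theorem}

As on the circle, we start from an almost invariant density $f$ and keep the points $x$ at which a height $H(x)$ lies below a threshold determined by $f(x)$. Let $B$ be a sparse almost invariant set. Scatter right translates $By_i$ at random, attach a random height $\tau_i$ to each, and let $H(x)$ be the least $\tau_i$ with $x\in By_i$ (Figure~\ref{fig:poisson}). If the points $(y_i,\tau_i)$ form a Poisson process with intensity $|B|^{-1}\rho\times$Lebesgue measure, the three properties listed at the end of Section~\ref{sec:circle} hold. First, $x\in By$ means $y\in B^{-1}x$, a set of $\rho$-measure $|B|$ for every $x$, so $H(x)\le s$ has probability $1-e^{-s}$; the threshold that gives probability $\kappa f(x)$ is therefore $F(x)=-\log(1-\kappa f(x))$. The use of $\rho$ makes this correct even when the translates $By_i$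 have different measures. Second, $H(x)$ and $H(x')$ depend on the points over $B^{-1}x$ and $B^{-1}x'$, whose overlap is $\psi_B(xx'^{-1})$; sparseness makes them almost independent. Third, $H(x)$ and $H(k^{-1}x)$ depend on almost the same points, because $B$ is almost invariant.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1]
\draw[->] (0,0) -- (10,0) node[right] {$x$};
\draw[->] (0,0) -- (0,2.7);
\draw[domain=1:9,samples=40,smooth] plot (\x,{2.2*sin(22.5*(\x-1))});
\node at (6.2,2.35) {$F$};
\node[left] at (0,0.6) {$\tau_1$};
\node[left] at (0,1.3) {$\tau_2$};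
\node[left] at (0,2.0) {$\tau_3$};
\draw[dotted] (0,0.6) -- (9.5,0.6) (0,1.3) -- (9.5,1.3) (0,2.0) -- (9.5,2.0);
\draw[very thick] (2.6,0.6) -- (3.0,0.6) (5.5,0.6) -- (5.9,0.6) (3.3,1.3) -- (3.7,1.3) (5.0,1.3) -- (5.4,1.3) (4.1,2.0) -- (4.5,2.0);
\draw[very thick,gray!60] (0.9,0.6) -- (1.3,0.6) (7.9,1.3) -- (8.3,1.3) (2.4,2.0) -- (2.8,2.0) (7.0,2.0) -- (7.4,2.0);
\draw[line width=2.5pt] (2.6,0) -- (3.0,0) (5.5,0) -- (5.9,0) (3.3,0) -- (3.7,0) (5.0,0) -- (5.4,0) (4.1,0) -- (4.5,0);
\node[below] at (4.3,-0.1) {$A$};
\end{tikzpicture}
\caption{The random set $A$. Three translates $By_i$ of a set $B$ (here a union of three intervals) are drawn at their random heights $\tau_i$. The pieces below the graph of $F$ (black) are kept and projected to the group; the pieces above the graph (gray) are discarded.}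
\label{fig:poisson}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mu\in\mathrm{LIM}(G)$, and let $K,\epsilon,E_1,\dots,E_n$ be as in Lemma~\ref{lem:criterion}. Fix $\delta>0$ with $\delta<\frac1{2n}$, $16\delta\,\#K<\epsilon$ and $(2n+3)\delta<\epsilon$. By Lemma~\ref{lem:DN}, and since bounded compactly supported densities are dense in $\mathcal M_1(G)$, there is a $(K,\delta)$-invariant $f\in\mathcal M_1(G)$, bounded and zero off a compact set $S$, with $|f(E_j)-\mu(E_j)|<\delta$ for all $j$. Put
\[
\kappa=\frac1{2\sup f},\qquad F=-\log(1-\kappa f)\in[0,\log2].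
\]
The function $-\log(1-s)$ vanishes at $0$ and has derivative at most $2$ on $[0,\frac12]$, so
\begin{equation}\label{eq:F}
\|F\|_1\le2\kappa,\qquad \|F-l_kF\|_1\le2\kappa\|f-l_kf\|_1\le2\kappa\delta\quad(k\in K).
\end{equation}
With $S,\kappa,\delta$ fixed, use (S) to choose a $(K,\delta)$-invariant $B\in\mathcal C^+$ with
\begin{equation}\label{eq:sparse}
\Bigl(\int_S\Delta\,dx\Bigr)\int_{SS^{-1}}\psi_B\,dx<\frac{(\kappa\delta)^2}{2n}.
\end{equation}

\emph{The random set.} Let $m$ be the product of $|B|^{-1}\rho$ and Lebesgue measure on $G\times(0,\infty)$. Let $Y$ be a compact $G_\delta$ containing $B^{-1}S$, put $\Omega=Y\times(0,\log2]$ and $M=m(\Omega)\in(0,\infty)$. Let $N$ be a Poisson variable with mean $M$, and then let $(y_1,\tau_1),\dots,(y_N,\tau_N)$ be independent points of $\Omega$ with law $m/M$. For measurable $Z\subset\Omega$, the probability that no point lies in $Z$ is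
\begin{equation}\label{eq:void}
\sum_{N\ge0}e^{-M}\frac{M^N}{N!}\Bigl(1-\frac{m(Z)}M\Bigr)^N=e^{-m(Z)} .
\end{equation}
Define
\[
Z_x=B^{-1}x\times(0,F(x)],\qquad A=\{x\in G:\ (y_i,\tau_i)\in Z_x\text{ for some }i\}=\bigcup_{i\le N}\{x\in By_i:\ F(x)\ge\tau_i\}.
\]
Here $Z_x=\emptyset$ for $x\notin S$ and $Z_x\subset\Omega$ for $x\in S$; in particular $A\subset S$. We write $P$, $E$, $\mathrm{Var}$, $\mathrm{Cov}$ for probability, expectation, variance and covariance.

\emph{Mean.} By Lemma~\ref{lem:overlap}(b), $m(Z_x)=F(x)$. So $P(x\in A)=1-e^{-F(x)}=\kappa f(x)$ by \eqref{eq:void}, and $E|A\cap E_j|=\kappa f(E_j)$.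

\emph{Variance.} For $x,x'\in S$, Lemma~\ref{lem:overlap}(b) gives
\[
\omega:=m(Z_x\cap Z_{x'})=\min\bigl(F(x),F(x')\bigr)\,\psi_B(xx'^{-1}).
\]
The covariance of two indicators equals that of the complementary indicators, and $P(x\notin A,\ x'\notin A)=e^{-m(Z_x\cup Z_{x'})}=e^{-F(x)-F(x')+\omega}$. Using $e^\omega-1\le\omega e^\omega$, $\omega\le F(x)$ and $F\le1$,
\[
\mathrm{Cov}\bigl(\chi_A(x),\chi_A(x')\bigr)=e^{-F(x)-F(x')}(e^\omega-1)\le\omega\,e^{\omega-F(x)-F(x')}\le\omega\le\psi_B(xx'^{-1}).
\]
For $x'\in S$, formula \eqref{eq:haar} gives $\int_S\psi_B(xx'^{-1})\,dx=\Delta(x')\int_{Sx'^{-1}}\psi_B\,dv\le\Delta(x')\int_{SS^{-1}}\psi_B\,dv$. Therefore, by \eqref{eq:sparse},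
\[
\mathrm{Var}\,|A\cap E_j|\le\int_S\int_S\psi_B(xx'^{-1})\,dx\,dx'<\frac{(\kappa\delta)^2}{2n}.
\]
By Chebyshev's inequality and a union bound over $j$, with probability greater than $\frac12$,
\begin{equation}\label{eq:mean}
\bigl||A\cap E_j|-\kappa f(E_j)\bigr|\le\kappa\delta\quad\text{for all }j.
\end{equation}

\emph{Invariance.} Let $k\in K$. If $x\in A\triangle kA$, exactly one of $x$ and $k^{-1}x$ lies in $A$, so some point of the process lies in $Z_x\triangle Z_{k^{-1}x}$. By \eqref{eq:void} and $1-e^{-s}\le s$, this has probability at most $m(Z_x\triangle Z_{k^{-1}x})$. Now $Z_{k^{-1}x}=(kB)^{-1}x\times(0,l_kF(x)]$. Compare both sets with $B^{-1}x\times(0,l_kF(x)]$, which is used only to estimate $m$ and need not lie in $\Omega$. By Lemma~\ref{lem:overlap}(b),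
\[
P(x\in A\triangle kA)\le|F(x)-l_kF(x)|+l_kF(x)\,\frac{\rho\bigl((B\triangle kB)^{-1}x\bigr)}{|B|}\le|F(x)-l_kF(x)|+\delta\,l_kF(x).
\]
Integrating over $x$ and using \eqref{eq:F}, we get $E|A\triangle kA|\le4\kappa\delta$. By Markov's inequality, with probability at least $\frac12$,
\begin{equation}\label{eq:inv}
\sum_{k\in K}|A\triangle kA|\le8\kappa\delta\,\#K.
\end{equation}

\emph{Conclusion.} Some realization satisfies both \eqref{eq:mean} and \eqref{eq:inv}. Summing \eqref{eq:mean} over $j$ gives $\bigl||A|-\kappa\bigr|\le n\kappa\delta\le\kappa/2$, so $|A|\ge\kappa/2$. Hence $|A\triangle kA|\le16\delta\,\#K\,|A|<\epsilon|A|$ for $k\in K$, and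
\[
|\mu_A(E_j)-f(E_j)|\le\frac{\bigl||A\cap E_j|-\kappa f(E_j)\bigr|+f(E_j)\bigl|\kappa-|A|\bigr|}{|A|}\le2\delta+2n\delta .
\]
So $|\mu_A(E_j)-\mu(E_j)|<(2n+3)\delta<\epsilon$, and $\mu\in\mathrm{LIM}_0(G)$ by Lemma~\ref{lem:criterion}.
\end{proof}

Non-rigidity entered only through \eqref{eq:sparse}. The mean and the invariance estimates hold for any almost invariant $B$, but without sparseness the events $x\in A$ are strongly correlated and $|A\cap E_j|$ need not be near its mean.

\section{Rigid groups}\label{sec:rigidgroups}

In a rigid group thinning is unavailable, but every invariant mean is topologically invariant, and such means are compatible with right translates of a fixed set.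

\subsection*{The unimodular case}

\begin{proposition}\label{prop:B}
If $G$ is unimodular, then $\mathrm{TLIM}(G)\subseteq\mathrm{LIM}_0(G)$. Hence $\mathrm{LIM}_0(G)=\mathrm{LIM}(G)$ if $G$ is rigid and unimodular.
\end{proposition}

\begin{proof}
The second statement follows from the first by Lemma~\ref{lem:rigidTLIM}. Let $\mu\in\mathrm{TLIM}(G)$. If $G$ is compact, take $h=\chi_G/|G|$. Then $h*\phi$ is the constant $\mu_G(\phi)$, so $\mu=\mu_G$, which is the limit of the constant F{\o}lner net $A_\alpha=G$.

Let $G$ be non-compact. A compact set $S$ has infinitely many pairwise disjoint left translates, so $\mu(S)=0$. Let $K,\epsilon,E_1,\dots,E_n$ be given and let $B\in\mathcal C^+$ be $(K,\epsilon)$-invariant. By \eqref{eq:haar}, $h(x)=\chi_B(x^{-1})\Delta(x^{-1})/|B|$ lies in $\mathcal M_1(G)$ and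
\[
u_j(y):=(h*\chi_{E_j})(y)=\frac1{|B|}\int_B\chi_{E_j}(by)\,db=\frac{|B\cap E_jy^{-1}|}{|B|}=\mu_{By}(E_j).
\]
Topological invariance gives $\mu(u_j)=\mu(E_j)$. In words, the vector $w=(\mu(E_j))_j$ is the $\mu$-average over $y$ of the vectors $u(y)=(\mu_{By}(E_j))_j\in[0,1]^n$. Since $\mu$ vanishes on compact sets, only values of $u$ near infinity should matter. Let
\[
L=\bigcap_{S\text{ compact}}\overline{u(G\setminus S)},
\]
a non-empty compact set, since the sets $\overline{u(G\setminus S)}$ are non-empty, compact and directed downward.

We claim that $w\in\operatorname{conv}L$. Otherwise, since $\operatorname{conv}L$ is compact, there are $a\in\mathbb R^n$ and $\gamma\in\mathbb R$ with $a\cdot w>\gamma>\max_{\ell\in L}a\cdot\ell$. The compact set $\{z\in[0,1]^n:a\cdot z\ge\gamma\}$ misses $L$, so it misses $\overline{u(G\setminus S)}$ for some compact $S$. Then $a\cdot u<\gamma$ off $S$, and $\mu(S)=0$ gives $a\cdot w=\mu(a\cdot u)\le\gamma$, a contradiction.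

Approximating the coefficients of a convex combination by rationals with a common denominator $m$, we find $\ell_1,\dots,\ell_m\in L$, repetitions allowed, with $\|\frac1m\sum_i\ell_i-w\|_\infty<\epsilon/2$. By the definition of $L$ we can choose inductively $y_i$ outside the compact set $\bigcup_{i'<i}B^{-1}By_{i'}$ with $\|u(y_i)-\ell_i\|_\infty<\epsilon/2$. The sets $By_i$ are pairwise disjoint and, because $G$ is unimodular, of equal measure. So $A=\bigcup_{i\le m}By_i$ has $\mu_A=\frac1m\sum_i\mu_{By_i}$. An average of $(K,\epsilon)$-invariant densities is $(K,\epsilon)$-invariant, and $|\mu_A(E_j)-\mu(E_j)|=|\frac1m\sum_iu_j(y_i)-w_j|<\epsilon$. Lemma~\ref{lem:criterion} applies.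
\end{proof}

In the non-compact case unimodularity was used only for the equality of the measures $|By_i|$. Without it, $\mu_A$ weights $\mu_{By_i}$ in proportion to $\Delta(y_i)$, and we now show that this defect cannot be repaired.

\subsection*{The non-unimodular case}
Suppose that $A$ is almost invariant on average over $V$. Then for most $a\in A$ most of $Va$ lies in $A$, and $|Va|=\Delta(a)|V|$. So $A$ cannot be small compared with the values of $\Delta$ on it.

\begin{lemma}\label{lem:size}
Let $V$ be compact with $|V|>0$, and let $A\in\mathcal B$ satisfy $\int_V|A\triangle vA|\,dv<\frac1{10}|V||A|$. Then there is a measurable $A_b\subset A$ with $|A_b|\le\frac1{10}|A|$ such that $|A|\ge\frac12|V|\Delta(a)$ for all $a\in A\setminus A_b$.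
\end{lemma}

\begin{proof}
Since $|vA|=|A|$, we have $|A\setminus v^{-1}A|=|vA\setminus A|=\frac12|A\triangle vA|$. By Tonelli's theorem,
\[
\int_A|\{v\in V:va\notin A\}|\,da=\int_V|A\setminus v^{-1}A|\,dv\le\tfrac1{20}|V||A| .
\]
Let $A_b$ be the set of $a\in A$ with $|\{v\in V:va\notin A\}|>|V|/2$. Markov's inequality gives $|A_b|\le|A|/10$. For $a\in A\setminus A_b$ we have $|A|\ge|A\cap Va|=\Delta(a)\,|\{v\in V:va\in A\}|\ge\frac12|V|\Delta(a)$.
\end{proof}

To exploit this we place compact sets $T_1,T_2,\dots$, large enough to contain F{\o}lner sets, at places where $\Delta$ grows very fast. A set $A$ as in the lemma that seriously meets $T_n$ is then so large that $T_1,\dots,T_{n-1}$ are negligible for it. It cannot divide its mass evenly between the odd and the even $T_n$.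

\begin{theorem}\label{thm:C}
If $G$ is rigid and not unimodular, then $\mathrm{LIM}_0(G)$ is not convex; in particular $\mathrm{LIM}_0(G)\neq\mathrm{LIM}(G)$.
\end{theorem}

\begin{proof}
Fix a compact $V$ with $|V|>0$, and let $(K,\epsilon)$ be given by rigidity for $V$ and $\eta=|V|/10$. Since $G$ is $\sigma$-compact and locally compact, there are non-empty compact sets $S_1\subset S_2\subset\cdots$ such that every compact set lies in some $S_n$. The non-trivial homomorphism $\Delta$ is unbounded, and $\min_{S_nz}\Delta=\Delta(z)\min_{S_n}\Delta$. So we can choose $z_n$ inductively such that $T_n=S_nz_n$ satisfies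
\[
\min_{T_n}\Delta>\max_{T_m}\Delta\quad(m<n),\qquad \min_{T_n}\Delta\ge n,\qquad \min_{T_n}\Delta\ge\frac{20}{|V|}\Bigl|\bigcup_{m<n}T_m\Bigr| .
\]
By the first condition the $T_n$ are pairwise disjoint. Let $E_o$ and $E_e$ be the unions of the $T_n$ with $n$ odd and with $n$ even.

Let $(D_\alpha)$ be a F{\o}lner net in $\mathcal C^+$. For each $\alpha$ pick an odd $n$ with $D_\alpha\subset S_n$; then $D_\alpha z_n\subset T_n\subset E_o$. By Lemma~\ref{lem:overlap}(c) these translates form a F{\o}lner net, and a limit point $\mu_o\in\mathrm{LIM}_0(G)$ has $\mu_o(E_o)=1$. Picking even $n$ instead gives $\mu_e\in\mathrm{LIM}_0(G)$ with $\mu_e(E_e)=1$. Let $\mu=\frac12(\mu_o+\mu_e)$. Since $E_o$ and $E_e$ are disjoint, $\mu(E_o)=\mu(E_e)=\frac12$.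

We claim that every $(K,\epsilon)$-invariant $A\in\mathcal B$ has $\min(\mu_A(E_o),\mu_A(E_e))\le\frac15$. Let $A_b$ be as in Lemma~\ref{lem:size}. Since $\Delta$ is bounded on $A\setminus A_b$ and $\min_{T_n}\Delta\ge n$, only finitely many $T_n$ meet $A\setminus A_b$. If none does, then $\mu_A(E_o)$ and $\mu_A(E_e)$ are both at most $\frac1{10}$. Otherwise let $n$ be the largest index for which $T_n$ meets $A\setminus A_b$. Then
\[
|A|\ge\tfrac12|V|\min_{T_n}\Delta\ge10\,\Bigl|\bigcup_{m<n}T_m\Bigr|,\qquad A\cap\bigcup_{m>n}T_m\subset A_b ,
\]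
so $|A\cap\bigcup_{m\neq n}T_m|\le\frac15|A|$. One of $E_o,E_e$ is contained in $\bigcup_{m\ne n}T_m$, which proves the claim.

If $\mu$ were a limit point of a F{\o}lner net, some $(K,\epsilon)$-invariant $A$ would have $\mu_A(E_o)>\frac25$ and $\mu_A(E_e)>\frac25$, against the claim. So $\mu\notin\mathrm{LIM}_0(G)$ although $\mu_o,\mu_e\in\mathrm{LIM}_0(G)$. Since $\mathrm{LIM}(G)$ is convex, the two sets differ.
\end{proof}

The construction needs a sequence $S_n$ that absorbs every member of a F{\o}lner net, and this is where $\sigma$-compactness is essential: for groups that are not $\sigma$-compact the known result says that equality always holds.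

\begin{proof}[Proof of Theorem~\ref{thm:main}, parts (1) and (2)]
For part (1), use Theorem~\ref{thm:A} if $G$ is not rigid and Proposition~\ref{prop:B} if it is. For part (2), a non-unimodular group is non-compact, so (iii) and (iv) are equivalent by Lemma~\ref{lem:rigidTLIM} and Proposition~\ref{prop:nonrigidTLIM}. Theorem~\ref{thm:A} gives (iii)$\Rightarrow$(i), convexity of $\mathrm{LIM}(G)$ gives (i)$\Rightarrow$(ii), and Theorem~\ref{thm:C} gives (ii)$\Rightarrow$(iii).
\end{proof}

\section{Deciding rigidity}\label{sec:examples}

\subsection*{Quotients that are amenable as discrete groups}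
If a non-discrete group $Q$ is amenable as a discrete group, a finite F{\o}lner set $F\subset Q$ can be thickened slightly. The result is almost invariant under a given finite set and is disjoint from its translate by $x$ unless $x$ is close to the finite set $FF^{-1}$. The next proposition lifts this from a quotient $Q=G/N$; the lift is made with densities, which is enough by Lemma~\ref{lem:rigidTLIM}.

\begin{proposition}\label{prop:E}
Let $N$ be a closed normal subgroup of $G$ that is not open, and suppose that $Q=G/N$ is amenable as a discrete group. Then $G$ is not rigid.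
\end{proposition}

\begin{proof}
Fix a compact $V$ with $|V|>0$. By Lemma~\ref{lem:rigidTLIM} with $\eta=|V|$, it suffices to find, for every finite $K$ and $\delta>0$, a $(K,\delta)$-invariant $f\in\mathcal M_1(G)$ with $\int_V\|f-l_xf\|_1\,dx\ge|V|$.

Let $\pi\colon G\to Q$ be the quotient map and $s\colon Q\to G$ any map with $\pi\circ s=\mathrm{id}$. Choose a finite non-empty $F\subset Q$ with $\#(F\triangle\pi(k)F)<\frac\delta2\#F$ for $k\in K$. Translation by $k$ carries $s(q)$ to $s(\pi(k)q)$ only up to the error
\[
n(k,q)=s(\pi(k)q)^{-1}\,k\,s(q)\in N,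
\]
and we absorb these finitely many errors by averaging over $N$. The closed subgroup $N$ is amenable, so there is $v\in\mathcal M_1(N)$, a normalized indicator function of a compact set, with $\|l_{n(k,q)}v-v\|_{L_1(N)}<\frac\delta2$ for $k\in K$, $q\in F$. Let $W$ be a compact neighborhood of $e$ in $G$, to be chosen below, and let $w\in\mathcal M_1(G)$ be continuous and supported in $W$. Define $h(y)=(v*w)(y)=\int_Nv(n)\,w(n^{-1}y)\,dn$. Then $h\in\mathcal M_1(G)$, $h$ vanishes off $NW$, and $l_nh=(l_nv)*w$ for $n\in N$, so $\|l_nh-h\|_1\le\|l_nv-v\|_{L_1(N)}$. Put $f=\frac1{\#F}\sum_{q\in F}l_{s(q)}h\in\mathcal M_1(G)$. For $k\in K$,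
\[
l_kf=\frac1{\#F}\sum_{q\in F}l_{s(\pi(k)q)}\,l_{n(k,q)}h .
\]
Replacing each $l_{n(k,q)}h$ by $h$ changes the right side by less than $\frac\delta2$ in norm and yields $\frac1{\#F}\sum_{q\in\pi(k)F}l_{s(q)}h$, which is within $\#(F\triangle\pi(k)F)/\#F<\frac\delta2$ of $f$. So $f$ is $(K,\delta)$-invariant, whatever $W$ is.

The function $f$ vanishes off $\pi^{-1}(F\pi(W))$ and $l_xf$ vanishes off $\pi^{-1}(\pi(x)F\pi(W))$. These sets are disjoint, and then $\|f-l_xf\|_1=2$, unless $x$ lies in the closed set $R_W=\pi^{-1}(F\pi(WW^{-1})F^{-1})$. Since $Q$ is Hausdorff and $F$ is finite, the intersection of the sets $R_W$ over all $W$ is $\pi^{-1}(FF^{-1})$, a finite union of cosets of $N$. These cosets are null: if $N$ contained a compact set $C$ of positive measure, it would contain the set $CC^{-1}$, a neighborhood of $e$ by Steinhaus's theorem, and would be open. Choose an open $O\supset V\cap\pi^{-1}(FF^{-1})$ with $|O|<|V|/2$. The compact sets $(V\cap R_W)\setminus O$ are directed downward with empty intersection, so one of them is empty. For that $W$ we have $|V\cap R_W|<|V|/2$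 and $\int_V\|f-l_xf\|_1\,dx\ge2\,|V\setminus R_W|\ge|V|$.
\end{proof}

With $N=\{e\}$, Proposition~\ref{prop:E} and Theorem~\ref{thm:A} recover, for $\sigma$-compact groups, the known case of non-discrete groups that are amenable as discrete groups; Example~\ref{ex:discrete} and Proposition~\ref{prop:B} recover the discrete case.

\begin{proof}[Proof of Theorem~\ref{thm:main}, part (3)]
The subgroup $N=\ker\Delta$ is closed and normal, and $G/N$ is abelian, hence amenable as a discrete group. If $N$ is not open, $G$ is not rigid by Proposition~\ref{prop:E}, and Theorem~\ref{thm:A} applies. If $G$ is connected and not unimodular, $N$ is a proper subgroup, and a connected group has no proper open subgroup.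
\end{proof}

\begin{example}\label{ex:axb}
Let $G=(ax+b)\times SO(3)$, where $ax+b$ is the group of maps $x\mapsto ax+b$ of $\mathbb R$ with $a>0$. This group is connected, $\sigma$-compact and amenable. On the first factor $a^{-2}\,da\,db$ is a left Haar measure, and right translation by $x\mapsto a_0x$ sends $(a,b)$ to $(aa_0,b)$ and multiplies it by $a_0^{-1}$; so $G$ is not unimodular. It is not amenable as a discrete group, because $SO(3)$ contains a non-abelian free group. By part (3), $\mathrm{LIM}_0(G)=\mathrm{LIM}(G)$.
\end{example}

\subsection*{A rigid non-unimodular group}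
By part (3), a rigid non-unimodular group has open $\ker\Delta$, which suggests a totally disconnected group with a compact open subgroup $U$. A compact set is covered by finitely many cosets $x_iU$, so it suffices to control $|A\triangle uA|$ uniformly for $u\in U$ by finitely many group elements. Property (T) for a dense subgroup does this on $SL_n(\mathbb Z_p)$, the action on $\mathbb Z_p^n$ spreads the control to translations, and the dilation $x\mapsto px$ makes the group non-unimodular. We use three facts; call $v\in\mathbb Z_p^n$ \emph{primitive} if $v\notin p\mathbb Z_p^n$, that is, if some coordinate of $v$ is a unit.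

\begin{enumerate}
\item[(a)] For $n\ge3$ the group $\Gamma=SL_n(\mathbb Z)$ has Kazhdan's property (T): there are a finite $K_0\subset\Gamma$ and $\epsilon_0>0$ such that in every unitary representation $\sigma$ of $\Gamma$ without non-zero invariant vectors, $\max_{k\in K_0}\|\sigma(k)\zeta-\zeta\|\ge\epsilon_0\|\zeta\|$ for all $\zeta$.
\item[(b)] $\Gamma$ is dense in $SL_n(\mathbb Z_p)$. Since $\mathbb Z$ is dense in $\mathbb Z_p$, the closure of $\Gamma$ is a subgroup containing all elementary matrices, and these generate $SL_n(\mathbb Z_p)$. Indeed, the first column of $g=(g_{ij})\in SL_n(\mathbb Z_p)$ is primitive. If only $g_{11}$ is a unit, add the first row to the second; so we may assume that $g_{i1}$ is a unit for some $i\ge2$. Adding $(1-g_{11})g_{i1}^{-1}$ times row $i$ to row $1$ makes the corner entry $1$. Clear the rest of the first column and the first row, and use induction on the size; in size one the entry is the determinant $1$.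
\item[(c)] $SL_n(\mathbb Z_p)$ is transitive on primitive vectors, and every $v\in\mathbb Z_p^n$ is a sum of two primitive vectors. For the first claim, let $v_i$ be a unit; the matrix with first column $v$ and remaining columns $e_j$, $j\ne i$, has unit determinant, and dividing its last column by the determinant gives $g\in SL_n(\mathbb Z_p)$ with $ge_1=v$. For the second, since $p^n>2$ there is $u\in\mathbb Z_p^n$ whose residue modulo $p$ differs from $0$ and from that of $v$; write $v=u+(v-u)$.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:main}, part (4)]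
The matrix $p^js$ determines $(j,s)$, because its determinant is $p^{jn}$. We give $G$ the product topology of $\mathbb Q_p^n\times SL_n(\mathbb Z_p)\times\mathbb Z$, which makes it a $\sigma$-compact locally compact group. Write $t_v$ for the translation by $v$. The translations form a closed normal abelian subgroup with quotient $SL_n(\mathbb Z_p)\times\mathbb Z$, a product of a compact and an abelian group, so $G$ is amenable. It contains $SL_n(\mathbb Z)$, hence a free group of rank $2$, so it is not amenable as a discrete group.

\emph{$G$ is not unimodular.} The subgroup $U=\{t_vg:v\in\mathbb Z_p^n,\ g\in SL_n(\mathbb Z_p)\}$ is compact and open. For $d\colon x\mapsto px$ we have $d\,t_vg\,d^{-1}=t_{pv}g$, so $dUd^{-1}$ is a subgroup of index $p^n$ in $U$. Hence $p^{-n}|U|=|dUd^{-1}|=|Ud^{-1}|=\Delta(d)^{-1}|U|$ and $\Delta(d)=p^n$.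

\emph{$G$ is rigid.} Let a compact $V$ and $\eta>0$ be given. Cover $V$ by cosets $x_1U,\dots,x_rU$ and put $K=K_0\cup\{t_{e_1},x_1,\dots,x_r\}$. Let $A\in\mathcal B$ be $(K,\epsilon)$-invariant, put $\xi=|A|^{-1/2}\chi_A\in L_2(G)$ and
\[
D(x)=\frac{|A\triangle xA|}{|A|}=\|l_x\xi-\xi\|_2^2 .
\]
Then $D(k)<\epsilon$ for $k\in K$. From $|A\triangle xyA|\le|A\triangle xA|+|xA\triangle xyA|$ and left invariance of Haar measure, $D(xy)\le D(x)+D(y)$.

Consider the unitary representation $x\mapsto l_x$ of $\Gamma$ on $L_2(G)$. Let $\xi_0$ be the orthogonal projection of $\xi$ onto the subspace of $\Gamma$-invariant vectors and put $\zeta=\xi-\xi_0$. The orthogonal complement of that subspace is $\Gamma$-invariant, has no non-zero invariant vectors and contains $\zeta$. Since $l_k\zeta-\zeta=l_k\xi-\xi$ for $k\in K_0$, fact (a) gives $\epsilon_0\|\zeta\|_2\le\sqrt\epsilon$. By (b) and the continuity of $x\mapsto l_x\xi_0$, the vector $\xi_0$ is invariant under $SL_n(\mathbb Z_p)$. So for all $g\in SL_n(\mathbb Z_p)$,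
\[
D(g)=\|l_g\zeta-\zeta\|_2^2\le4\|\zeta\|_2^2\le\beta:=4\epsilon/\epsilon_0^2 .
\]
For a primitive vector $v=ge_1$ we have $t_v=g\,t_{e_1}g^{-1}$, so $D(t_v)\le2\beta+\epsilon$. By (c), $D(t_v)\le4\beta+2\epsilon$ for all $v\in\mathbb Z_p^n$. Hence $D(u)\le5\beta+2\epsilon$ for $u=t_vg\in U$, and $D(x_iu)\le5\beta+3\epsilon$. This bound holds on all of $V$, so
\[
\int_V|A\triangle xA|\,dx\le|V|\Bigl(\frac{20}{\epsilon_0^2}+3\Bigr)\epsilon\,|A|<\eta|A|
\]
once $\epsilon$ is small enough in terms of $|V|$, $\eta$ and $\epsilon_0$.

Thus $G$ is rigid and not unimodular. By Theorem~\ref{thm:C}, $\mathrm{LIM}_0(G)$ is not convex, and $\mathrm{LIM}_0(G)\neq\mathrm{LIM}(G)$.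
\end{proof}

\begin{thebibliography}{1}
\bibitem{Hop} John Hopfensperger, \emph{When is an invariant mean the limit of a F{\o}lner net?}, arXiv:2003.00251 (2020).
\end{thebibliography}
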